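# Bulging a hyperbolic surface along a simple closed geodesic: strict decrease and limit of the entropy

## 1. A positive matrix product

For real numbers $s,t$ and $d>0$ put
$$A(s)=\begin{pmatrix}e^{s}&0&0\\0&1&0\\0&0&e^{-s}\end{pmatrix},\qquad O_t=\begin{pmatrix}e^{-t/3}&0&0\\0&e^{2t/3}&0\\0&0&e^{-t/3}\end{pmatrix},\qquad K(d)=\begin{pmatrix}\cosh^2\frac d2&\frac12\sinh d&\sinh^2\frac d2\\ \sinh d&\cosh d&\sinh d\\ \sinh^2\frac d2&\frac12\sinh d&\cosh^2\frac d2\end{pmatrix}.$$
Given $n\ge1$, signs $\varepsilon_i=\pm1$, reals $s_i$ and positive numbers $d_i$, consider the product, taken in the order of increasing $i$,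
$$B_t=\prod_{i=1}^{n}O_{\varepsilon_i t}\,A(s_i)\,K(d_i).\tag{1}$$
Two features are visible at once. All entries of $B_t$ are positive, so Perron–Frobenius applies. And each entry is a finite sum $\sum_j c_je^{\kappa_jt}$ with $c_j>0$, because $t$ enters only through the entries of $O_{\pm t}$ and nothing is ever subtracted.

Here is what the product is for. Take a closed geodesic on a hyperbolic surface that crosses a fixed simple closed geodesic $\gamma$ exactly $n$ times, and deform the surface by "bulging" along $\gamma$ with parameter $t$. We shall see that the holonomy of the closed geodesic after the deformation is conjugate to $B_t$, where the $d_i$, $s_i$, $\varepsilon_i$ are read off from hyperbolic geometry and do not depend on $t$. Positivity will give convexity of lengths in $t$, and estimates of the entries will give their size, uniformly enough to compute the limit of the entropy.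

**Example 1.** Take $n=1$, $\varepsilon_1=1$, $s_1=0$, $d_1=d$, so $B_t=O_tK(d)$. Since $\cosh^2\frac d2-\sinh^2\frac d2=1$, we have $K(d)(1,0,-1)^T=(1,0,-1)^T$, so $(1,0,-1)^T$ is an eigenvector of $B_t$ with eigenvalue $e^{-t/3}$. The plane of vectors $(x,y,x)^T$ is invariant as well. On it $B_t$ acts on $(x,y)$ by
$$\begin{pmatrix}e^{-t/3}\cosh d&\frac12e^{-t/3}\sinh d\\2e^{2t/3}\sinh d&e^{2t/3}\cosh d\end{pmatrix},$$
with determinant $e^{t/3}$ and trace $2e^{t/6}\cosh d\cosh\frac t2$. So its eigenvalues are $e^{t/6\pm r}$, where $r=r(t)>0$ and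
$$\cosh r=\cosh d\,\cosh\tfrac t2 .\tag{2}$$
As $\cosh r>\cosh\frac t2$, we have $r>\frac{|t|}2$, hence $e^{t/6+r}>e^{-t/3}>e^{t/6-r}$. Half the logarithm of the ratio of the extreme eigenvalues is therefore exactly $r(t)$. It is even in $t$, strictly increasing in $|t|$, and equals $\frac{|t|}2+O(1)$. The logarithm of the top eigenvalue alone is $\frac t6+r(t)$, which has derivative $\frac16$ at $t=0$ (differentiating (2) gives $r'(0)=0$). So it decreases at first when $t$ moves from $0$ into the negatives. The quantity to watch is the ratio of the extreme eigenvalues.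

## 2. Bulging, Hilbert length and entropy

**The surface.** Let $S$ be a closed oriented hyperbolic surface of genus $\ge2$, $\Gamma=\pi_1(S)$. View the hyperbolic structure as a convex projective structure $S=\Omega/\rho(\Gamma)$, where $\Omega\subset\mathbb{RP}^2$ is the interior of an ellipse and $\rho:\Gamma\to\mathrm{SL}(3,\mathbb R)$ is the holonomy.

**Definition (Hilbert metric).** On a properly convex domain $\Omega'$ (convex, with closure contained in an affine chart and bounded there), $d_{\Omega'}(x,y)=\frac12\log[a,x,y,b]$, where $a,b$ are the points in which the line through $x,y$ meets $\partial\Omega'$, in the order $a,x,y,b$.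

On the line with $a=0,b=\infty$ the cross ratio is $y/x$, so the distance is $\frac12\log\frac yx$. Consequently, if $M$ preserves $\Omega'$ and has a segment in $\Omega'$ joining its eigenvectors $v_1,v_3$ for the extreme eigenvalues $\lambda_1>\lambda_3>0$, then $M$ sends $[xv_1+v_3]$ to $[\frac{\lambda_1}{\lambda_3}xv_1+v_3]$ and translates the segment by $\frac12\log\frac{\lambda_1}{\lambda_3}$. For the ellipse, $d_\Omega$ is the hyperbolic metric.

**The geodesic.** Let $\gamma$ be a simple closed geodesic of length $t_0>0$. After conjugation $\rho(\gamma)=A(t_0)$, with eigenlines $\mathbb Rv_1,\mathbb Rv_2,\mathbb Rv_3$ giving points $\gamma_+,\gamma_0,\gamma_-$. Here $\gamma_\pm\in\partial\Omega$ are the attracting and repelling fixed points, and $\gamma_0\notin\overline\Omega$ is the intersection of the tangents to $\partial\Omega$ at $\gamma_\pm$. The segment $\tilde\gamma=[\gamma_-,\gamma_+]$ is a lift of $\gamma$. The matrix $O_t$, written in the eigenbasis, commutes with $\rho(\gamma)$.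

**Definition (bulging).** If $\gamma$ separates $S$ into $S_1$ and $S_2$, with $S_2$ on the right-hand side, then $\Gamma=\pi_1(S_1)*_{\langle\gamma\rangle}\pi_1(S_2)$, and $\rho_t=\rho$ on $\pi_1(S_1)$, $\rho_t=O_t\rho O_t^{-1}$ on $\pi_1(S_2)$. This is consistent on $\langle\gamma\rangle$. If $\gamma$ does not separate, $\rho_t$ is defined by the corresponding HNN construction: $\rho_t=\rho$ on $\pi_1(S\setminus\gamma)$ and the stable letter $s$ goes to $O_t\rho(s)$.

It is known (Goldman) that $\rho_t$ is the holonomy of a convex projective structure $\Omega_t/\rho_t(\Gamma)\cong S$, with $\Omega_0=\Omega$. Near $\tilde\gamma$, the arc of $\partial\Omega$ on the right is replaced by another conic orbit of the one-parameter group through $\rho(\gamma)$, lying outside $\Omega$ for $t>0$ and inside for $t<0$.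

**Lengths and entropy.** Write $\lambda_1\ge\lambda_2\ge\lambda_3$ for the eigenvalue moduli of a matrix and
$$\ell_t(g)=\tfrac12\log\frac{\lambda_1}{\lambda_3}(\rho_t(g)),\qquad N_t(R)=\#\{[g]\ne1:\ell_t(g)\le R\},$$
where $[g]$ runs over conjugacy classes of $\Gamma$. Let $h(t)$ be the topological entropy of the geodesic flow of $d_{\Omega_t}$ on $\Omega_t/\rho_t(\Gamma)$. By fact (H) of Section 4 it equals $\lim_{R\to\infty}\frac1R\log N_t(R)$, and this counting formula is all that we use about it. Let $i(g,\gamma)$ be the geometric intersection number. For closed geodesics it is the number of crossings with $\gamma$, that is, the number of translates of $\tilde\gamma$ crossed by the axis of $g$ in one period.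

Kim and Papadopoulos ("Convex real projective structures and Hilbert metrics", arXiv:1406.7079, 2014) ask whether the entropy decreases to a nonzero number under bulging. Precisely: is it true, for every $S$ and every $\gamma$, that (i) $h$ is strictly decreasing on $[0,\infty)$ and strictly increasing on $(-\infty,0]$, and (ii) both limits $\lim_{t\to\pm\infty}h(t)$ exist and are strictly positive? The answer is yes, and the limit can be computed.

**Critical exponents.** Let $S_j$ ($j=1,2$, or $j=1$ only) be the components of $S\setminus\gamma$, and $\Gamma_j=\pi_1(S_j)$. The critical exponent $\delta_j$ of $\Gamma_j$ is the infimum of the $\sigma$ for which $\sum_{u\in\Gamma_j}e^{-\sigma d(x,ux)}$ converges, where $d$ is the hyperbolic distance. For the convex cocompact Fuchsian group $\rho(\Gamma_j)$ it is the Hausdorff dimension of the limit set, and $\delta_j\in(0,1)$. For comparison, the cyclic group $\langle\gamma\rangle$, with $x$ on $\tilde\gamma$, gives $\sum_k e^{-\sigma|k|t_0}$, so its exponent is $0$. The whole group $\Gamma$ has exponent $1$, since orbit points are counted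 by the area of balls, which grows like $e^R$. Put $\delta=\max_j\delta_j$.

**Theorem A.** The function $h$ is even, strictly decreasing on $[0,\infty)$ and strictly increasing on $(-\infty,0]$. Both limits at $\pm\infty$ exist, coincide, and are $\ge\delta>0$. For $g\ne1$, $t\mapsto\ell_t(g)$ is even and convex. It is constant if $i(g,\gamma)=0$ and strictly increasing on $[0,\infty)$ if $i(g,\gamma)>0$.

**Theorem B.** $\lim_{t\to\pm\infty}h(t)=\delta$. Put $\theta=\delta$ if $\gamma$ is separating and $\delta_1\neq\delta_2$, and $\theta=\delta/2$ in all other cases. There are constants $0<c<c'$, depending on $S,\gamma$, with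
$$c\,e^{-\theta|t|}\le h(t)-\delta\le c'e^{-\theta|t|}\qquad(t\in\mathbb R).$$
Also $\ell_t(g)=\frac{|t|}2\,i(g,\gamma)+O_g(1)$ for each $g$.

Since $h(0)=1$, the entropy decreases strictly from $1$ to $\delta\in(0,1)$ as $|t|$ grows, and never attains the limit.

## 3. What domain comparison and classwise limits fail to give

**The two simplest classes.** If $g\in\pi_1(S_1)$ in the separating case, then $\rho_t(g)=\rho(g)$ and $\ell_t(g)$ is constant. If $g\in\pi_1(S_2)$, then $\rho_t(g)$ is conjugate to $\rho(g)$, with the same conclusion. At the other extreme, suppose that the closed geodesic of $g$ meets $\gamma$ once, at a right angle. This does occur: take a pair of pants with two boundary geodesics of equal length, glue them with the twist that matches the feet of their common perpendicular, and cap the third boundary with a one-holed torus. Formula (4) of Section 6 will show that $\rho_t(g)$ is conjugate to $O_{\pm t}K(\ell_0(g))$, so by Example 1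
$$\cosh\ell_t(g)=\cosh\ell_0(g)\,\cosh\tfrac t2 .\tag{3}$$

**Comparing domains.** If $\Omega'\subset\Omega''$ then $d_{\Omega''}\le d_{\Omega'}$. For $t>0$ the boundary is pushed outward near $\tilde\gamma$, for $t<0$ inward. This picture suggests shorter lengths and larger entropy for $t>0$, the opposite for $t<0$. But (3) contradicts it: the length grows for both signs. The inequality compares the distances of the *same* pair of points in two domains, while $\ell_t(g)$ is the translation length of a *different* matrix $\rho_t(g)$ in $\Omega_t$. Nothing in the picture controls the change of the matrix, so we must compute with $\rho_t(g)$ itself.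

**Comparing lengths class by class.** Suppose we know that every crossing class has $\ell_t(g)$ strictly increasing to infinity in $|t|$. Two gaps remain. First, larger lengths give only $h(t_2)\le h(t_1)$: adding $1$ to every member of a list of lengths increases each one strictly and leaves the growth rate unchanged. Second, for fixed $R$ the crossing classes eventually leave the count $N_t(R)$, but $h(t)$ takes $R\to\infty$ first. A family such as $N_t(R)=\lfloor e^{R-t}\rfloor$ tends to $0$ as $t\to\infty$ for each $R$ and yet has growth rate $1$ for each $t$. The first gap is closed by thermodynamic formalism. The second requires an estimate of $\ell_t(g)$ whose error is controlled by $i(g,\gamma)$ alone, and this is what the product $B_t$ gives.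

## 4. Facts used from dynamics and Fuchsian groups

**(H)** $\Omega_t$ is strictly convex (Benzécri, Kuiper). The Hilbert geodesic flow of $\Omega_t/\rho_t(\Gamma)$ is Anosov and topologically mixing (Benoist, *Convexes divisibles I*). Its closed orbits correspond to the nontrivial conjugacy classes $[g]$, with length $\ell_t(g)$. Hence, by Bowen, $h(t)=\lim_{R\to\infty}\frac1R\log N_t(R)$; see also Crampon, *Entropies of strictly convex projective manifolds*. For the ellipse, $h(0)=1$.

Let $\Phi$ be the geodesic flow of the hyperbolic surface on $T^1S$, a mixing Anosov flow whose closed orbits also correspond to the classes $[g]\neq 1$. For a function $F$ on $T^1S$, its *period* on $[g]$ is the integral $\int_{[g]}F$ along the closed orbit. The *pressure* is $P(F)=\sup_\mu\big(h_\mu(\Phi)+\int F\,d\mu\big)$ over $\Phi$-invariant probability measures, where $h_\mu(\Phi)$ is measure-theoretic entropy. A measure attaining the supremum is an *equilibrium state*. Two functions are *cohomologous* if their difference is the derivative along the flow of another function; cohomologous functions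 have equal periods. Example: for a constant function $f=c>0$ the periods are $c\,\ell_0(g)$, the number of classes of period $\le R$ grows like $N_0(R/c)$, so its rate is $1/c$. Correspondingly $P(-\sigma c)=1-\sigma c$ vanishes exactly at $\sigma=1/c$.

**(T1)** $\rho_t$ lies in the Hitchin component, the component of the representation space that contains the Fuchsian $\rho_0$, since $t\mapsto\rho_t$ is continuous. So $\rho_t$ and its dual are projective Anosov (Labourie). The only consequence we use: there are positive Hölder functions on $T^1S$ with periods $\log\lambda_1(\rho_t(g))$ and $\log\lambda_1(\rho_t(g^{-1}))$ (Sambarino, CMH 2014; Bridgeman–Canary–Labourie–Sambarino, GAFA 2015). As $\lambda_1(M^{-1})=1/\lambda_3(M)$, half their sum is a positive Hölder function $f_t$ with periods $\ell_t(g)$.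

**(T2)** For positive Hölder $f$, the growth rate $h_f$ of $\#\{[g]:\int_{[g]}f\le R\}$ exists, is positive, and is the unique solution of $P(-h_ff)=0$ (same references; Bowen–Ruelle, Parry–Pollicott). By (H), $h_{f_t}=h(t)$.

**(T3)** A Hölder function has a unique equilibrium state. If Hölder functions $F,G$ have the same one, then $F-G$ is cohomologous to the constant $P(F)-P(G)$ (Bowen–Ruelle; Livšic).

**(T4)** Measures carried by periodic orbits are dense in the $\Phi$-invariant probability measures (Sigmund 1972).

**(P)** $\Gamma_j$ is nonelementary, convex cocompact and of infinite covolume, so $0<\delta_j<1$. For $x,y\in\mathbb H^2$, $\#\{u\in\Gamma_j:d(x,uy)\le R\}\asymp e^{\delta_jR}$ for large $R$ (Patterson, Sullivan). The number of conjugacy classes of $\Gamma_j$ of translation length $\le R$ has exponential growth rate $\delta_j$ (Guillopé, Lalley).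

The orbit count translates into a statement on the Poincaré series $P_j(\sigma)=\sum_{u\in\Gamma_j}e^{-\sigma d(x,uy)}$. If $N(R)$ is the count, then $P_j(\sigma)=\sigma\int_0^\infty e^{-\sigma R}N(R)\,dR$. With $N(R)\le c''e^{\delta_jR}$ for all $R\ge 0$ and $N(R)\ge c'''e^{\delta_jR}$ for $R\ge R_0$ we get $\frac{\sigma c'''e^{-(\sigma-\delta_j)R_0}}{\sigma-\delta_j}\le P_j(\sigma)\le\frac{\sigma c''}{\sigma-\delta_j}$ for $\sigma>\delta_j$. So $P_j(\sigma)$ converges iff $\sigma>\delta_j$, and $P_j(\sigma)\asymp\frac1{\sigma-\delta_j}$ on $(\delta_j,\delta_j+1]$.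

## 5. The bulged representation as a cocycle on the tree of plates

**Step 1: $2\times2$ coordinates.** The purpose is to replace $\rho$ by a Fuchsian group acting on the upper half-plane. An element of $\mathrm{SL}(3,\mathbb R)$ preserving the ellipse preserves its quadratic form up to a factor $\mu$ with $\mu^3=1$, so preserves the form. Since $S$ is oriented, $\rho(\Gamma)\subset SO_0(2,1)$. Thus $\rho=\mathrm{Sym}^2\circ\eta$ with $\eta:\Gamma\to PSL(2,\mathbb R)$ Fuchsian, and $\Omega=\mathbb H^2$ (upper half-plane). In the basis $(e_1^2,e_1e_2,e_2^2)$ of $\mathrm{Sym}^2\mathbb R^2$ we may take $\eta(\gamma)=\mathrm{diag}(e^{t_0/2},e^{-t_0/2})$. Then $\rho(\gamma)=A(t_0)$, the basis vectors are $v_1,v_2,v_3$ up to scale, $O_t$ has its diagonal form in this basis, and $\tilde\gamma=L$, the geodesic from $0$ to $\infty$. Put $\mathcal L=\{\mathrm{Re}<0\}$, $\mathcal R=\{\mathrm{Re}>0\}$. We arrange that $\mathcal R$ is the right-hand side. If it is not, conjugate by $\mathrm{diag}(1,-1)$, that is by $z\mapsto-\bar z$, whose action $\mathrm{diag}(1,-1,1)$ on $\mathrm{Sym}^2\mathbb R^2$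 commutes with $O_t$ and with $\rho(\gamma)$.

Put
$$a(s)=\begin{pmatrix}e^{s/2}&0\\0&e^{-s/2}\end{pmatrix},\qquad w=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\qquad k(d)=\begin{pmatrix}\cosh\frac d2&\sinh\frac d2\\ \sinh\frac d2&\cosh\frac d2\end{pmatrix}.$$
Then $\mathrm{Sym}^2a(s)=A(s)$. Also $w$ acts on $\mathbb H^2$ as $z\mapsto-1/z$, and $\mathrm{Sym}^2w$ sends $e_1^2\mapsto e_2^2$, $e_1e_2\mapsto-e_1e_2$, $e_2^2\mapsto e_1^2$. Both $\mathrm{Sym}^2a(s)$ and $\mathrm{Sym}^2w$ commute with $O_t$. Finally $e_1\mapsto\cosh\frac d2e_1+\sinh\frac d2e_2$, $e_2\mapsto\sinh\frac d2e_1+\cosh\frac d2e_2$ gives $\mathrm{Sym}^2k(d)=K(d)$; for instance $e_1^2\mapsto\cosh^2\frac d2e_1^2+\sinh d\,e_1e_2+\sinh^2\frac d2e_2^2$, the first column.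

**Step 2: lifts and plates.** Call the translates $u\tilde\gamma$, $u\in\Gamma$, *lifts*. As $\gamma$ is a simple closed geodesic and $\eta(\Gamma)$ is discrete, they are pairwise disjoint, have no common endpoints (hyperbolic elements of a discrete group that share one fixed point share both), and are locally finite. The stabilizer of $\tilde\gamma$ is $\langle\gamma\rangle$, which preserves $\mathcal L$ and $\mathcal R$. So the *left side* $\eta(u)\mathcal L$ and *right side* $\eta(u)\mathcal R$ of $u\tilde\gamma$ are well defined, and $\Gamma$ respects them. *Plates* are the components of the complement of the lifts. Each lift separates $\mathbb H^2$, so plates and lifts are the vertices and edges of a tree.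

**Step 3: the cocycle.** The purpose is to write $\rho_t(g)$ as an explicit product times $\rho(g)$, for any base point. Since $\mathrm{Stab}(\tilde\gamma)=\langle\gamma\rangle$ and $\rho(\gamma)$ commutes with $O_t$, the matrix $O_t^{u\tilde\gamma}:=\rho(u)O_t\rho(u)^{-1}$ depends only on the lift. For $p,q$ off the lifts, let
$$Z_t(p,q)=\prod_iO^{\tilde\gamma_i}_{\varepsilon_it},$$
over the lifts $\tilde\gamma_i$ separating $p$ from $q$, ordered from $p$ to $q$, where $\varepsilon_i=+1$ if $p$ is to the left of $\tilde\gamma_i$ and $-1$ otherwise. A lift crossed backward contributes the inverse. In a tree, the path from $p$ to $q$ followed by that from $q$ to $r$ is the path from $p$ to $r$ with an excursion that is traversed forth and back, and the excursion cancels. So $Z_t(p,q)Z_t(q,r)=Z_t(p,r)$. Also $Z_t(up,uq)=\rho(u)Z_t(p,q)\rho(u)^{-1}$. Hence $g\mapsto Z_t(p,gp)\rho(g)$ is a representation: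
$$Z_t(p,gp)\rho(g)\,Z_t(p,up)\rho(u)=Z_t(p,gp)Z_t(gp,gup)\rho(gu)=Z_t(p,gup)\rho(gu).$$
Replacing $p$ by $p'$ conjugates it by $Z_t(p',p)$, because $Z_t(p',gp')\rho(g)=Z_t(p',p)Z_t(p,gp)\rho(g)Z_t(p,p')$.

**Step 4: it is $\rho_t$.** Let $X_-$ and $X_+$ be the plates to the left and right of $\tilde\gamma$, and $p\in X_-$. On $\mathrm{Stab}(X_-)$ no lift is crossed and the representation is $\rho$. In the separating case $\pi_1(S_1)=\mathrm{Stab}(X_-)$ and $\pi_1(S_2)=\mathrm{Stab}(X_+)$. For $g\in\mathrm{Stab}(X_+)$ the path from $p$ to $gp\in gX_-$ crosses $\tilde\gamma$ from left to right and then $g\tilde\gamma$ from right to left, giving $O_t\cdot\rho(g)O_{-t}\rho(g)^{-1}\cdot\rho(g)=O_t\rho(g)O_t^{-1}$. (For $g\in\langle\gamma\rangle$ nothing is crossed, and the formula also holds.) In the non-separating case all plates form one orbit. Choose $s\in\Gamma$ with $sX_-=X_+$. Then $\Gamma$ is the HNN extension of $\mathrm{Stab}(X_-)$ with stable letter $s$, which conjugates $s^{-1}\gamma s\in\mathrm{Stab}(X_-)$ to $\gamma$. The path from $p$ to $sp$ crosses only $\tilde\gamma$, so $s\mapsto O_t\rho(s)$.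 Other conventions conjugate $\rho_t$ or replace $t$ by $-t$; this is harmless, since Step 5 shows that lengths and entropy are even in $t$.

**Step 5: duality $t\leftrightarrow-t$.** The purpose is to express $\ell_t$ through top eigenvalues only. The discriminant $x_2^2-4x_1x_3$ of $x_1e_1^2+x_2e_1e_2+x_3e_2^2$ is invariant under $\mathrm{Sym}^2$ of $SL(2,\mathbb R)$. Let $J$ be its symmetric matrix ($J_{13}=J_{31}=-2$, $J_{22}=1$, other entries $0$). From $\rho(g)^TJ\rho(g)=J$ we get $\rho(g)^{-T}=J\rho(g)J^{-1}$. Conjugation by $J$ turns $\mathrm{diag}(a,b,c)$ into $\mathrm{diag}(c,b,a)$, so $JO_tJ^{-1}=O_t$. Hence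
$$(\rho(u)O_t\rho(u)^{-1})^{-T}=J\rho(u)J^{-1}\,O_{-t}\,J\rho(u)^{-1}J^{-1}=J\,\rho(u)O_{-t}\rho(u)^{-1}\,J^{-1}.$$
As $M\mapsto M^{-T}$ is multiplicative, the product $Z_t(p,gp)\rho(g)$ satisfies $\rho_t(g)^{-T}=J\rho_{-t}(g)J^{-1}$. In particular $1/\lambda_3(\rho_t(g))=\lambda_1(\rho_t(g)^{-1})=\lambda_1(\rho_{-t}(g))$, and so
$$\ell_t(g)=\tfrac12\big[\log\lambda_1(\rho_t(g))+\log\lambda_1(\rho_{-t}(g))\big].$$
It follows that $\ell_{-t}=\ell_t$, hence $N_{-t}=N_t$ and $h(-t)=h(t)$. In Example 1 this is the average of $\frac t6+r$ and $-\frac t6+r$.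

## 6. From the axis of $g$ to the product $B_t$

**Non-crossing classes.** If $i(g,\gamma)=0$, the axis of $g\ne1$ either lies in a plate, which $g$ then stabilizes, or is a lift, and then $g$ stabilizes the two plates adjacent to it. Taking the base point in a stabilized plate gives $\rho_t(g)=\rho(g)$ up to conjugacy, so $\ell_t(g)=\ell_0(g)$ for all $t$.

**A gap between lifts.** There is $d_0>0$, depending on $S,\gamma$, with $d(\beta,\beta')\ge d_0$ for distinct lifts. Indeed, translate so that $\beta=L$ and the foot on $L$ of the common perpendicular lies in a fixed compact segment of length $t_0$. If $d(\beta,\beta')\le1$, then $\beta'$ meets the closed $1$-neighborhood of this segment, so it is one of finitely many lifts by local finiteness. Each of these has positive distance from $L$, being disjoint from $L$ without common endpoints.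

**Definition (frame).** Let $\sigma$ be an oriented common perpendicular between two distinct boundary lifts of a common plate, arriving at the lift $\beta$ with final foot $x$. Its *frame* $q_\sigma\in PSL(2,\mathbb R)$ is the element with $q_\sigma L=\beta$, $q_\sigma(\sqrt{-1})=x$ and $\sigma\setminus\{x\}\subset q_\sigma\mathcal L$. It exists and is unique: the first two conditions leave two elements, which differ by right multiplication by $w$, and $w$ exchanges $\mathcal L$ and $\mathcal R$. Clearly $q_{u\sigma}=\eta(u)q_\sigma$.

**Transition rule.** Let $\sigma$ arrive at $\beta$, and let $\sigma'$ start on $\beta$ at $y$, on the side $q_\sigma\mathcal R$, and have length $d$. Let $s$, the *shift*, be given by $q_\sigma^{-1}(y)=e^s\sqrt{-1}$. Then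
$$q_{\sigma'}=q_\sigma\,a(s)\,k(d).$$
To see this, note $a(s)\sqrt{-1}=e^s\sqrt{-1}$, so $q_\sigma a(s)$ maps $L$ to $\beta$, $\sqrt{-1}$ to $y$, and $\mathcal R$ to the side containing $\sigma'$. The matrix $k(d)$ fixes $\pm1$ and has derivative $e^{-d}$ at $1$. It translates by $d$ toward $1$ along the unit circle, which is the perpendicular to $L$ at $\sqrt{-1}$. Therefore $q_\sigma a(s)k(d)$ maps $\sqrt{-1}$ to the final foot of $\sigma'$ and $L$ to the geodesic perpendicular to $\sigma'$ there, which is the arrival lift. As for sides, $k(d)$ maps $(0,\infty)$ onto $(\tanh\frac d2,\coth\frac d2)$, so $L\subset k(d)\mathcal L$. Thus $q_\sigma a(s)k(d)\mathcal L$ contains $\beta$, the side from which $\sigma'$ arrives. All three conditions defining $q_{\sigma'}$ hold.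

**The product.** Let $n=i(g,\gamma)\ge1$ and let $p$ be on the axis of $\eta(g)$, off the lifts. The lifts separating $p$ from $gp$ are those that the axis crosses between $p$ and $gp$: call them $\tilde\gamma_1,\dots,\tilde\gamma_n$ in order, with signs $\varepsilon_i$, and extend by $\tilde\gamma_{i+n}=g\tilde\gamma_i$, $\varepsilon_{i+n}=\varepsilon_i$. Between two consecutive crossings the axis stays in one plate, so $\tilde\gamma_i,\tilde\gamma_{i+1}$ bound a common plate. Let $\sigma_i$ be the perpendicular from $\tilde\gamma_i$ to $\tilde\gamma_{i+1}$, $d_i\ge d_0$ its length, $q_i=q_{\sigma_{i-1}}$, and $s_i$ the shift from $\sigma_{i-1}$ to $\sigma_i$ on $\tilde\gamma_i$. The axis crosses $\tilde\gamma_i$ from the side containing $\tilde\gamma_{i-1}$ and $\sigma_{i-1}$, that is $q_i\mathcal L$, to the side containing $\tilde\gamma_{i+1}$ and $\sigma_i$, which is $q_i\mathcal R$. So the transition rule applies, $q_{i+1}=q_ia(s_i)k(d_i)$. Also $\sigma_n=g\sigma_0$ gives $q_{n+1}=\eta(g)q_1$.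

Let $Q_i=\mathrm{Sym}^2q_i$ and $\tilde\gamma_i=u_i\tilde\gamma$. If $\varepsilon_i=1$, the axis crosses from $\eta(u_i)\mathcal L$ to $\eta(u_i)\mathcal R$, so $q_i=\eta(u_i)a(s)$ for some $s$. If $\varepsilon_i=-1$, then $q_i=\eta(u_i)w\,a(s)$ for some $s$. In both cases $O_t^{\tilde\gamma_i}=\rho(u_i)O_t\rho(u_i)^{-1}=Q_iO_tQ_i^{-1}$, because $\mathrm{Sym}^2a(s)$ and $\mathrm{Sym}^2w$ commute with $O_t$. Hence
$$Z_t(p,gp)\rho(g)=\Big(\prod_{i=1}^nQ_iO_{\varepsilon_it}Q_i^{-1}\Big)Q_{n+1}Q_1^{-1}.$$
Conjugating by $Q_1$ and using $Q_i^{-1}Q_{i+1}=A(s_i)K(d_i)$ we obtain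
$$\rho_t(g)\ \text{ is conjugate to }\ B_t=\prod_{i=1}^nO_{\varepsilon_it}A(s_i)K(d_i).\tag{4}$$

If the geodesic of $g$ meets $\gamma$ once and at a right angle, then $\sigma_0,\sigma_1$ lie on the axis, so $s_1=0$ and $d_1=\ell_0(g)$. This is Example 1, and (3) follows.

**Entry bounds.** The smallest entry of $K(d)$ is $\sinh^2\frac d2=\big(\frac{1-e^{-d}}2\big)^2e^d$, and the largest is $\cosh d\le e^d$. So with $\kappa=\big(\frac{1-e^{-d_0}}2\big)^2$,
$$\text{every entry of }K(d_i)\text{ lies in }[\kappa e^{d_i},e^{d_i}].\tag{5}$$

## 7. Convexity and size of $\ell_t(g)$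

**Lemma 1.** If $i(g,\gamma)\ge1$, then $t\mapsto\log\lambda_1(\rho_t(g))$ is convex and real-analytic. Consequently $\ell_t(g)$ is even, convex and real-analytic in $t$.

*Proof.* $B_t$ has positive entries. By Perron–Frobenius, $\lambda_1(B_t)$ is a simple positive eigenvalue that strictly dominates the others in modulus. A simple root of a polynomial whose coefficients are analytic in $t$ is analytic in $t$, by the implicit function theorem. Strict dominance gives $\frac1k\log\mathrm{tr}(B_t^k)\to\log\lambda_1(B_t)$. By (1), $\mathrm{tr}(B_t^k)=\sum_jc_je^{\kappa_jt}$, a finite sum with $c_j>0$. The logarithm of such a sum is convex: by Hölder's inequality, for $0<\alpha<1$,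
$$\sum_jc_je^{\kappa_j(\alpha t+(1-\alpha)t')}\le\Big(\sum_jc_je^{\kappa_jt}\Big)^{\alpha}\Big(\sum_jc_je^{\kappa_jt'}\Big)^{1-\alpha}.$$
A pointwise limit of convex functions is convex. The statement on $\ell_t$ follows from the formula in Step 5 of Section 5. $\square$

**Lemma 2.** Put $w_t(s)=\frac12\big(|s|+\max(|t|,|s|)\big)$ and $C=\max(\log3,\log\frac1\kappa)$. If $i(g,\gamma)=n\ge1$, then for all $t$
$$\Big|\ell_t(g)-\sum_{i=1}^n\big(d_i+w_t(s_i)\big)\Big|\le nC.$$

*Proof.* By evenness let $t\ge0$. The diagonal entries of $O_tA(s)$ are $e^{-t/3+s},e^{2t/3},e^{-t/3-s}$ and those of $O_{-t}A(s)$ are $e^{t/3+s},e^{-2t/3},e^{t/3-s}$. So the largest entry of $O_{\varepsilon t}A(s)$ is $e^{u_\varepsilon(s)}$ with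
$$u_+(s)=\max\big(\tfrac{2t}3,|s|-\tfrac t3\big),\qquad u_-(s)=\tfrac t3+|s|.$$

*Upper bound.* In the max-row-sum norm, $\|O_{\varepsilon_it}A(s_i)K(d_i)\|\le3e^{u_{\varepsilon_i}(s_i)+d_i}$. The norm is submultiplicative and bounds the spectral radius, so $\lambda_1(B_t)\le\prod_i3e^{u_{\varepsilon_i}(s_i)+d_i}$.

*Lower bound.* For each $i$ choose $r_i\in\{1,2,3\}$ realizing the largest diagonal entry of $O_{\varepsilon_it}A(s_i)$, and $r_{n+1}=r_1$. Expanding the product and keeping one path, by (5),
$$(B_t)_{r_1r_1}\ge\prod_ie^{u_{\varepsilon_i}(s_i)}K(d_i)_{r_ir_{i+1}}\ge\prod_i\kappa e^{d_i+u_{\varepsilon_i}(s_i)}.$$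
Since $3\lambda_1(B_t)^m\ge\mathrm{tr}(B_t^m)\ge\big((B_t)_{r_1r_1}\big)^m$ for all $m$, $\lambda_1(B_t)$ is at least the right-hand side.

Thus $\log\lambda_1(B_t)$ differs from $\sum_i(d_i+u_{\varepsilon_i}(s_i))$ by at most $nC$. The same holds for $B_{-t}$ with $u_{-\varepsilon_i}$ in place of $u_{\varepsilon_i}$. Now $u_+(s)+u_-(s)=\max(t+|s|,2|s|)=2w_t(s)$, and averaging the two estimates gives the claim. $\square$

The constant $C$ depends only on $S,\gamma$: the error is controlled by the number of crossings alone, as demanded in Section 3.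

**Lemma 3.** If $n=i(g,\gamma)>0$, then $\ell_t(g)$ is strictly increasing on $[0,\infty)$, and $\ell_t(g)=\frac{|t|}2n+O_g(1)$.

*Proof.* For fixed $g$ the $s_i,d_i$ are fixed, and $w_t(s)=\frac{|t|+|s|}2$ when $|t|\ge|s|$; so Lemma 2 gives the asymptotics. An even convex function is nondecreasing on $[0,\infty)$. If $\ell_{t_1}(g)=\ell_{t_2}(g)$ with $0\le t_1<t_2$, then $\ell_t(g)$ is constant on $[t_1,t_2]$, hence by analyticity on $\mathbb R$, contradicting unboundedness. $\square$

## 8. Strict decrease of $h$, and the bound $h\ge\delta$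

This section completes Theorem A. The statements on $\ell_t$ and the evenness of $h$ are already proved.

**Step 1: strict monotonicity.** The aim is to upgrade $\ell_{t_1}\le\ell_{t_2}$ to $h(t_2)<h(t_1)$. Let $0\le t_1<t_2$. By Lemma 3 and Section 6, $\ell_{t_1}\le\ell_{t_2}$ on all classes, so $N_{t_2}\le N_{t_1}$ and $h(t_2)\le h(t_1)$. Suppose that $h(t_1)=h(t_2)=:h$, and write $f_i=f_{t_i}$. By (T2), $h>0$ and $P(-hf_1)=P(-hf_2)=0$. The function $f_2-f_1$ has nonnegative periods, so by (T4) $\int f_2\,d\mu\ge\int f_1\,d\mu$ for every invariant $\mu$. Let $\mu$ be the equilibrium state of $-hf_2$. Then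
$$h_\mu(\Phi)-h\int f_1\,d\mu\ \ge\ h_\mu(\Phi)-h\int f_2\,d\mu=P(-hf_2)=0=P(-hf_1).$$
The left side is at most $P(-hf_1)$ by definition of pressure, so $\mu$ is an equilibrium state of $-hf_1$ too. By (T3), $hf_1$ and $hf_2$ are cohomologous, the constant being $0$. Hence they have equal periods, that is, $\ell_{t_1}(g)=\ell_{t_2}(g)$ for all $g$. But some $g$ has $i(g,\gamma)>0$, since pairs of endpoints of axes of $\eta(\Gamma)$ are dense in pairs of points of $\partial\mathbb H^2$, so some axis crosses $L$. This contradicts Lemma 3. So $h$ is strictly decreasing on $[0,\infty)$ and, being even, strictly increasing on $(-\infty,0]$.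

**Step 2: limits.** The aim is the lower bound by $\delta$. Both limits exist and coincide by monotonicity (with $h\geq 0$) and evenness. Fix $j$ and a plate $X$ with $\Gamma_j=\mathrm{Stab}(X)$. On classes that meet $\Gamma_j$, $\ell_t=\ell_0$ is the hyperbolic length. For $u\in\Gamma_j$, $u\neq 1$, the axis lies in $\overline X$, since the segments $[u^{-m}x,u^mx]$, $x\in X$, lie in the convex set $X$ and converge to it. A geodesic in $\overline X$ that touches a boundary lift coincides with it. So if $u$ is not boundary-parallel (its axis is not a lift), its axis lies in $X$.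

Distinct conjugacy classes of $\Gamma_j$ that are not boundary-parallel stay distinct in $\Gamma$. Indeed, suppose $g,ugu^{-1}\in\Gamma_j$ and $g$ is not boundary-parallel. Then the axis of $ugu^{-1}$ lies in $X$ and in $uX$, so $uX=X$, $u\in\Gamma_j$, and the two elements are $\Gamma_j$-conjugate. The boundary-parallel classes with length $\le R$ are $O(R)$ in number. By (P), $h(t)\ge\delta_j$ for every $t$ and $j$. Hence $\lim_{t\to\pm\infty}h(t)\ge\delta>0$. This proves Theorem A, and with it (i) and (ii). $\blacksquare$

## 9. Crossing classes as sequences of orthogeodesics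

We turn to Theorem B. Its last assertion is Lemma 3, together with constancy for $i(g,\gamma)=0$. By evenness we take $t\ge0$ from now on. Lemma 2 says that the length of a crossing class is, up to $nC$, a sum of terms depending on $(s_i,d_i)$. This section determines exactly which data occur, so that classes can be summed over.

**Definition (orthogeodesics).** $\mathcal P$ is the set of $\Gamma$-orbits $o$ of oriented common perpendiculars between two distinct boundary lifts of a common plate, and $d(o)$ is the length. For $a,b\in\{\mathsf L,\mathsf R\}$, $\mathcal P_{ab}$ consists of those $o$ that leave the first lift on its $a$-side and arrive at the second on its $b$-side.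

If $\gamma$ is separating, a plate covering $S_1$ lies to the left of all its boundary lifts and one covering $S_2$ to the right, so only $\mathcal P_{\mathsf{LL}}$ (in $S_1$) and $\mathcal P_{\mathsf{RR}}$ (in $S_2$) occur. In any case $\Gamma$ acts freely on oriented perpendiculars, since an element fixing one fixes it pointwise. The representatives of $o$ that start on a given lift form one orbit of the stabilizer of that lift, because if $\sigma$ and $u\sigma$ both start on $\beta$ then $u\beta=\beta$. The stabilizer acts on the lift by translations in $t_0\mathbb Z$. The same holds for "end".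

**The sequence of a class.** A class $[g]$ with $i(g,\gamma)=n\ge1$ gives a cyclic sequence $(s_i,o_i)_{i\in\mathbb Z/n}$ with $o_i=[\sigma_i]$ and $s_i$ the shift from $\sigma_{i-1}$ to $\sigma_i$. It is *admissible*: $o_i$ leaves on the side opposite to the one where $o_{i-1}$ arrives. By the preceding paragraph and the equivariance of frames, $s_i$ lies in a coset $c(o_{i-1},o_i)+t_0\mathbb Z$ determined by $o_{i-1},o_i$. Starting at different crossings gives at most $n$ linear sequences, the cyclic rotations.

**Example 2.** Suppose that the geodesic of $g$ meets $\gamma$ once, at a right angle, with sequence $(0,o)$. The coset $c(o,o)+t_0\mathbb Z$ is $t_0\mathbb Z$. The sequence $(mt_0,o)$ belongs to the element $g_m$ with $q_1^{-1}\eta(g_m)q_1=a(mt_0)k(d)$, that is $g_m=\gamma_1^{\pm m}g$ with $\gamma_1$ a generator of $\mathrm{Stab}(\tilde\gamma_1)$. Its hyperbolic length satisfies $\cosh\frac{\ell_0(g_m)}2=\cosh\frac{mt_0}2\cosh\frac d2$ (take traces), in accordance with Lemma 2 at $t=0$, where $w_0(s)=|s|$.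

**(a) The sequence determines $[g]$.** Fix a representative $\sigma_0$ of $o_n=o_0$. The shift $s_1$ determines the initial foot of $\sigma_1$, and there is at most one representative of $o_1$ with that initial foot. So $\sigma_1$ is determined, and so on up to $\sigma_n$. Then $g$ is the unique element of $\Gamma$ with $g\sigma_0=\sigma_n$. Replacing $\sigma_0$ by $u\sigma_0$ replaces $g$ by $ugu^{-1}$.

**(b) Every admissible sequence with $s_i\in c(o_{i-1},o_i)+t_0\mathbb Z$ occurs.** Construct $\sigma_0,\dots,\sigma_n$ and $g$ as in (a), and extend by $\sigma_{i+n}=g\sigma_i$. Let $\tilde\gamma_i$ be the initial lift of $\sigma_i$ and $q_i=q_{\sigma_{i-1}}$. The transition rule gives $q_{i+1}=q_ia(s_i)k(d_i)$ for all $i$, indices of $s,d$ taken modulo $n$, and $q_{i+n}=\eta(g)q_i$. So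
$$q_i^{-1}\eta(g)q_i=\prod_{j=i}^{i+n-1}a(s_j)k(d_j).$$
This matrix has positive entries and determinant $1$. By Perron–Frobenius its larger eigenvalue exceeds the other, and their product is $1$, so it is hyperbolic. The dominant eigenvector is positive, so the attracting fixed point is in $(0,\infty)$. The other eigenvector has entries of opposite signs (a positive left eigenvector for the dominant eigenvalue annihilates it), so the repelling fixed point is in $(-\infty,0)$. Hence the axis of $g$ crosses $\tilde\gamma_i=q_iL$ from $q_i\mathcal L$ to $q_i\mathcal R$, for every $i$. Since $\tilde\gamma_{i+1}\subset q_i\mathcal R$, it crosses $\tilde\gamma_{i+1}$ after $\tilde\gamma_i$. In between, the axis stays in the common plate $X$ of $\tilde\gamma_i,\tilde\gamma_{i+1}$: the segment lies in the convex set $\overline X$, and if an interior point of it were on a boundary lift $\beta$, the segment would lie in $\beta$, forcing $\tilde\gamma_i=\beta=\tilde\gamma_{i+1}$. So in one period exactly $\tilde\gamma_1,\dots,\tilde\gamma_n$ are crossed, $i(g,\gamma)=n$, and the sequence of $[g]$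 is the given one.

## 10. The orthogeodesic series

The sums over classes will factor into sums over single orthogeodesics. Here we find how these blow up at $\delta_j$, by comparison with Poincaré series.

**Lemma 4.** Let $D_{ab}(\sigma)=\sum_{o\in\mathcal P_{ab}}e^{-\sigma d(o)}$, for a type $ab$ occurring in $S_j$ (all four types if $\gamma$ is non-separating). Then $D_{ab}(\sigma)<\infty$ for $\sigma>\delta_j$, and $D_{ab}(\sigma)\asymp\frac1{\sigma-\delta_j}$ on $(\delta_j,\delta_j+1]$.

*Proof.* Let $X$ be a plate with stabilizer $\Gamma_j$. Let $\beta,\beta'$ be boundary lifts of $X$ such that $X$ is on the $a$-side of $\beta$ and on the $b$-side of $\beta'$, with $\beta=\beta'$ if $a=b$. Fix $x\in\beta$, $y\in\beta'$ and define $P_j$ with these points. The boundary lifts of $X$ having $X$ on the $b$-side form one $\Gamma_j$-orbit: if $\beta_1=u\beta_2$ are two of them, $u$ maps the plate on the $b$-side of $\beta_2$ to that on the $b$-side of $\beta_1$, so $uX=X$. Stabilizers of boundary lifts of $X$ preserve sides, so they lie in $\Gamma_j$.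

*Upper bound.* Each $o\in\mathcal P_{ab}$ has a representative that starts on $\beta$, hence lies in $\overline X$, and after a translation in $\mathrm{Stab}(\beta)$ has initial foot within $t_0/2$ of $x$. It ends on some $u\beta'$, $u\in\Gamma_j$. Changing $u$ by an element of $\mathrm{Stab}(\beta')$ on the right, we may take its final foot within $t_0/2$ of $uy$. Then $d(x,uy)\le d(o)+t_0$. The element $u$ determines the perpendicular from $\beta$ to $u\beta'$, hence $o$, so $o\mapsto u$ is injective. Therefore $D_{ab}(\sigma)\le e^{\sigma t_0}P_j(\sigma)$, and (P) gives finiteness and the upper bound.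

*Lower bound.* Let $u\in\Gamma_j$ with $u\beta'\ne\beta$. Let $d$ be the length of the perpendicular from $\beta$ to $u\beta'$, and $s,s'$ the displacements of its feet from $x$ and $uy$. With suitable signs, $d(x,uy)=d(\sqrt{-1},m\sqrt{-1})$ with $m=a(s)k(d)a(s')$. Every $m\in SL(2,\mathbb R)$ is a product of a rotation, $a(r)$ with $r\ge0$, and a rotation, so its squared Hilbert–Schmidt norm is $e^r+e^{-r}=2\cosh d(\sqrt{-1},m\sqrt{-1})$. Here the entries of $m$ are $e^{(\pm s\pm s')/2}$ times $\cosh\frac d2$ or $\sinh\frac d2$, with each of the four sign combinations occurring once. So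
$$2e^{d(x,uy)}\ge2\cosh d(x,uy)=\|m\|_{HS}^2\ge e^{|s|+|s'|}\sinh^2\tfrac d2\ge\kappa e^{d+|s|+|s'|}.$$
Let $o$ be the class of the perpendicular. Then $o$, $s$ and $s'$ determine $u$: $o$ and $s$ give the representative starting on $\beta$ at the prescribed foot, and then $s'$ gives the point $uy$, hence $u$. Moreover $s$ and $s'$ lie in cosets of $t_0\mathbb Z$ determined by $o$, and for any $c$
$$\sum_{s\in c+t_0\mathbb Z}e^{-\sigma|s|}\le\frac2{1-e^{-\sigma t_0}}.$$
Therefore
$$\sum_{u\beta'\ne\beta}e^{-\sigma d(x,uy)}\le\Big(\frac2\kappa\Big)^\sigma\Big(\frac2{1-e^{-\sigma t_0}}\Big)^2D_{ab}(\sigma).$$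
The $u$ with $u\beta'=\beta$ form the empty set or one coset of the cyclic group $\mathrm{Stab}(\beta)$. The points $uy$ are then a $t_0\mathbb Z$-orbit on $\beta$, so these $u$ contribute at most $\frac2{1-e^{-\delta_jt_0}}$ for $\sigma\ge\delta_j$. With (P) we conclude $D_{ab}(\sigma)\ge\frac{c_1}{\sigma-\delta_j}-c_2$ on $(\delta_j,\delta_j+1]$. Near $\delta_j$ this is at least $\frac{c_1}{2(\sigma-\delta_j)}$. In particular $\mathcal P_{ab}\ne\emptyset$, so $D_{ab}$ is positive and decreasing, and on the rest of the interval $D_{ab}(\sigma)\ge D_{ab}(\delta_j+1)>0$. The lower bound follows. $\square$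

## 11. The upper bound $h(t)\le\delta+c'e^{-\theta t}$

Put $\Xi_t(\sigma)=\sum_{[g]\ne1}e^{-\sigma\ell_t(g)}$. If $\Xi_t(\sigma)<\infty$, then $N_t(R)\le\Xi_t(\sigma)e^{\sigma R}$ and $h(t)\le\sigma$. If $\Xi_t(\sigma)=\infty$, then $h(t)\ge\sigma$, since for $h(t)<\sigma'<\sigma$ we would have $N_t(R)=O(e^{\sigma'R})$ and a convergent sum. So we must locate where $\Xi_t$ changes from infinite to finite.

The balance to expect is this. By Lemma 2 one crossing costs a factor about $e^{-\sigma t/2}$, and by Lemma 4 the choice of one orthogeodesic gains about $\frac1{\sigma-\delta_j}$. If every crossing has access to exponent $\delta$, the two cancel at $\sigma-\delta\approx e^{-\delta t/2}$. If $\gamma$ separates and $\delta_1\ne\delta_2$, two crossings cost $e^{-\sigma t}$ but only one of the two series blows up at $\delta$, and the balance is at $\sigma-\delta\approx e^{-\delta t}$.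

Let $\sigma\in(\delta,\delta+1]$. Constants $c_3,c_4,\dots$ depend only on $S,\gamma$.

**Step 1: non-crossing classes contribute a finite amount.** Each of them has a representative $u$ in some $\Gamma_j=\mathrm{Stab}(X)$, with axis in $\overline X$. As $\Gamma_j$ acts cocompactly on $\overline X$, after conjugation in $\Gamma_j$ the axis meets a fixed compact set, contained in the ball of some radius $r$ about a base point $x$. For $z$ on the axis in this ball, $d(x,ux)\le d(x,z)+d(z,uz)+d(uz,ux)\le\ell_0(u)+2r$. Since $\ell_t=\ell_0$ on these classes, they contribute at most $\mathrm{const}\cdot\sum_jP_j(\sigma)<\infty$.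

**Step 2: summing over shifts.** Since $w_t(s)\ge\frac{t+|s|}2$, for every $c$
$$\sum_{s\in c+t_0\mathbb Z}e^{-\sigma w_t(s)}\le e^{-\sigma t/2}\sum_{s\in c+t_0\mathbb Z}e^{-\sigma|s|/2}\le W:=c_3e^{-\delta t/2},\qquad c_3=\frac2{1-e^{-\delta t_0/2}}.$$

**Step 3: summing over crossing classes.** By (a), choosing one linear sequence for each class is injective, so the sum over classes is at most the sum over linear sequences. By Lemma 2 each term is at most $\prod_ie^{\sigma C}e^{-\sigma d(o_i)}e^{-\sigma w_t(s_i)}$. For given $(o_i)$ the shifts run over given cosets.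

*Non-separating case.* With $D=\sum_{a,b}D_{ab}$, classes with $i(g,\gamma)=n$ contribute at most $\big(e^{\sigma C}D(\sigma)W\big)^n$. By Lemma 4, $e^{\sigma C}D(\sigma)W\le\frac{c_4e^{-\delta t/2}}{\sigma-\delta}$. Summing over $n$, $\Xi_t(\sigma)<\infty$ once $\sigma-\delta>c_4e^{-\delta t/2}$.

*Separating case.* Crossings pass alternately between the two sides, so $n=2m$ and the $o_i$ alternate between $S_1$ and $S_2$. Choosing sequences that start in $S_1$, these classes contribute at most $\big(e^{2\sigma C}D_{\mathsf{LL}}(\sigma)D_{\mathsf{RR}}(\sigma)W^2\big)^m$, where $W^2=c_3^2e^{-\delta t}$. If $\delta_1=\delta_2$, Lemma 4 bounds the base by $\frac{c_4e^{-\delta t}}{(\sigma-\delta)^2}$, and $\Xi_t(\sigma)<\infty$ once $\sigma-\delta>c_5e^{-\delta t/2}$. If $\delta_1\ne\delta_2$, the series of the component with the smaller exponent is at most its finite value at $\delta$, the base is at most $\frac{c_4e^{-\delta t}}{\sigma-\delta}$, and $\Xi_t(\sigma)<\infty$ once $\sigma-\delta>c_5e^{-\delta t}$.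

**Step 4: conclusion.** For a suitable $c'$, in all cases $\Xi_t(\sigma)<\infty$ for $\sigma\in(\delta,\delta+1]$ with $\sigma-\delta>c'e^{-\theta t}$. If $c'e^{-\theta t}<1$, such $\sigma$ exist arbitrarily close to $\delta+c'e^{-\theta t}$, so $h(t)-\delta\le c'e^{-\theta t}$. If $c'e^{-\theta t}\ge1$, then $h(t)-\delta\le h(0)-\delta=1-\delta<1\le c'e^{-\theta t}$. Together with $h(t)\ge\delta$ from Section 8, this also proves $\lim_{t\to\pm\infty}h(t)=\delta$.

## 12. The lower bound $h(t)\ge\delta+c\,e^{-\theta t}$

We now exhibit enough classes to make $\Xi_t(\sigma)$ diverge slightly above $\delta$. Let first $t\ge t_0$ and $\sigma\in(\delta,\delta+1]$.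

**Step 1: short shifts.** For every admissible sequence of orthogeodesics choose shifts $s_i$ in the required cosets with $|s_i|\le t_0/2$. Since $|s_i|\le t$, $w_t(s_i)=\frac{|s_i|+t}2\le\frac t2+\frac{t_0}4$. By (b) the sequence belongs to a class $[g]$, and Lemma 2 gives $\ell_t(g)\le\sum_i\big(d(o_i)+\frac t2+E\big)$ with $E=C+\frac{t_0}4$.

**Step 2: non-separating case.** An orthogeodesic in $\mathcal P_{\mathsf{RL}}$ arrives on the left side of a lift, and the next one leaves on the right. So all sequences in $\mathcal P_{\mathsf{RL}}$ are admissible. As each class comes from at most $n$ linear sequences, classes with $i(g,\gamma)=n$ contribute to $\Xi_t(\sigma)$ at least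
$$\frac1n\Big(e^{-\sigma(E+t/2)}D_{\mathsf{RL}}(\sigma)\Big)^n.$$
Take $\sigma=\delta+\eta e^{-\delta t/2}$ with $0<\eta\le1$. The maximum of $\tau e^{-\delta\tau/2}$ over $\tau\geq 0$ is $\frac2{e\delta}$, so $\frac{\sigma t}2\le\frac{\delta t}2+\frac\eta{e\delta}$. By Lemma 4, $D_{\mathsf{RL}}(\sigma)\ge c_6\eta^{-1}e^{\delta t/2}$. So the base is at least $e^{-(\delta+1)E}e^{-\eta/(e\delta)}\frac{c_6}\eta$, which is $\ge1$ for some small $\eta$ independent of $t$. For this $\eta$, $\Xi_t(\sigma)\ge\sum_n\frac1n=\infty$, and $h(t)\ge\delta+\eta e^{-\delta t/2}$.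

**Step 3: separating case.** Sequences of length $2m$ alternating between $\mathcal P_{\mathsf{LL}}$ and $\mathcal P_{\mathsf{RR}}$, starting in $S_1$, are admissible: after arriving on the left one leaves on the right, and conversely. At most $m$ of them belong to one class, since only the rotations by an even number of places start in $S_1$. They contribute at least
$$\frac1m\Big(e^{-2\sigma(E+t/2)}D_{\mathsf{LL}}(\sigma)D_{\mathsf{RR}}(\sigma)\Big)^m.$$
Take $\sigma=\delta+\eta e^{-\theta t}$ with $0<\eta\le1$. Since $te^{-\theta t}\le\frac1{e\theta}$, we have $e^{-\sigma t}\ge e^{-\delta t}e^{-\eta/(e\theta)}$. If $\delta_1=\delta_2$, then $\theta=\delta/2$ and Lemma 4 gives $D_{\mathsf{LL}}(\sigma)D_{\mathsf{RR}}(\sigma)\ge c_7\eta^{-2}e^{2\theta t}=c_7\eta^{-2}e^{\delta t}$. If $\delta_1\ne\delta_2$, then $\theta=\delta$. The series of the component with exponent $\delta$ is at least $c_7\eta^{-1}e^{\delta t}$, and the other, being decreasing in $\sigma$, is at least its positive value at $\delta+1$. In both cases the factor $e^{\delta t}$ cancels $e^{-\delta t}$, and the base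 is $\ge1$ for some small $\eta$ independent of $t$. Then $\Xi_t(\sigma)\ge\sum_m\frac1m=\infty$ and $h(t)\ge\delta+\eta e^{-\theta t}$.

**Step 4: small $t$.** For $0\le t\le t_0$, monotonicity and the bound at $t_0$ give $h(t)-\delta\ge h(t_0)-\delta>0$, while $e^{-\theta t}\le1$. Shrinking the constant, we get $h(t)-\delta\ge c\,e^{-\theta t}$ for all $t\ge0$, and evenness gives it for all $t\in\mathbb R$ with $|t|$ in place of $t$. This completes the proof of Theorem B. $\blacksquare$
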